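# Open Riemann surfaces as embedded null-torsion holomorphic curves in $\mathbb S^6$

## 1. The first guess: restrict a compact curve

The unit sphere $\mathbb S^6$ in the imaginary octonions carries an almost complex structure $J$, so one can speak of holomorphic curves in it. A holomorphic curve is called *null-torsion* when a certain holomorphic invariant of third order vanishes; the precise definition is in Section 2. By a theorem of Rowland, every compact Riemann surface can be conformally embedded in $\mathbb S^6$ as a null-torsion holomorphic curve. The question for this talk comes from Jesse Madnick, "The Second Variation for Null-Torsion Holomorphic Curves in the 6-Sphere", arXiv:2101.09580 (2021): can every *open* Riemann surface, that is, every connected non-compact one, be conformally embedded in $\mathbb S^6$ as a null-torsion holomorphic curve? "Embedded" means an injective immersion that is a homeomorphism onto its image.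

The first guess is yes, and the first reason that comes to mind is restriction. Let us test it.

Take $X=\mathbb C$, the unit disc, or a round annulus. Each is an open subset of $\mathbb{CP}^1$. Restrict Rowland's embedding of $\mathbb{CP}^1$ to $X$. The restriction is conformal, holomorphic and injective. It is a homeomorphism onto its image, because the restriction of a homeomorphism to a subset is one. It is still null-torsion, and it is not totally geodesic since the second fundamental form vanishes only on a discrete set. A torus with any closed set removed (the complement connected) is handled in the same way.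

So the guess holds for every open surface that lies in a compact one. Not every open surface does. Consider
$$X=\{(z,w)\in\mathbb C^2: w^2=\sin z\}.$$
It is smooth, since $(-\cos z,2w)$ never vanishes on $X$. Over the segment $[n\pi,(n+1)\pi]$ lies a closed curve $c_n$, formed by the two lifts of the segment. The curves $c_n$ and $c_{n+1}$ meet only over $(n+1)\pi$. There $w$ is a local coordinate and $z-(n+1)\pi\approx\pm w^2$, so one curve is tangent to the real and the other to the imaginary $w$-axis, and they cross transversally. If $|n-m|\ge2$, then $c_n$ and $c_m$ are disjoint. Hence the intersection matrix of $c_1,\dots,c_{2g}$ is skew and tridiagonal with entries $\pm1$ next to the diagonal; its determinant is $1$. Intersection numbers are computed locally, so in every surface that contains $X$ as an open subset these $2g$ classes are independent. As $g$ is arbitrary, that surface is not compact. Restriction can say nothing about this $X$.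

A second idea is to exhaust $X$ by compact pieces, close each piece up and embed it. But the compact theorem gives *some* embedding of each closed surface, with no relation between the embeddings for successive pieces, so there is nothing that converges.

The answer is yes nevertheless. The proof constructs the curve directly on $X$ and makes all its ends tend to one fixed great 2-sphere.

## 2. Holomorphic curves, the Frenet splitting and null torsion

Let $\mathbb S^6\subset\mathbb R^7=\operatorname{Im}\mathbb O$ carry the round metric and $J_p(v)=p\times v$, where $\times$ is the octonionic cross product.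

**Definition.** A *holomorphic curve* is a (possibly branched) conformal map $u\colon\Sigma\to\mathbb S^6$ from a Riemann surface $(\Sigma,j)$ with $du\circ j=J\circ du$.

Example: if $P\subset\operatorname{Im}\mathbb O$ is a real 3-space with $P\times P\subset P$, such as $\operatorname{Im}\mathbb H$, then for $p\in S=P\cap\mathbb S^6$ the plane $T_pS=P\cap p^\perp$ is preserved by $p\times$. So the great sphere $S$ is a holomorphic curve, and it is totally geodesic.

Let $u$ be a holomorphic curve that is not totally geodesic. Away from a discrete set (branch points and zeros of the second fundamental form), $u^*T\mathbb S^6$ splits Hermitian-orthogonally into the tangent line $L_T$, the normal line $L_N$ spanned by the second fundamental form, and their orthogonal complement $L_B$. These complex lines extend smoothly across the discrete set. Let $\overline D$ be the canonical Hermitian connection,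
$$\overline D_XY=\nabla_XY-\tfrac12J(\nabla_XJ)Y .$$
In a local unitary frame $f_1\in L_T$, $f_2\in L_N$, $f_3\in L_B$ one has $du=\zeta_1\otimes f_1$ with a $(1,0)$-form $\zeta_1$, and the holomorphic Frenet equations
$$\overline{D}\begin{bmatrix}f_1\\ f_2\\ f_3\end{bmatrix}=\begin{pmatrix}\gamma_{11}&\kappa\zeta_1&0\\ -\overline{\kappa}\,\overline{\zeta}_1&\gamma_{22}&\tau\zeta_1\\ 0&-\overline{\tau}\,\overline{\zeta}_1&\gamma_{33}\end{pmatrix}\otimes\begin{bmatrix}f_1\\ f_2\\ f_3\end{bmatrix}.$$
By a result of Bryant, $\Phi_{\mathrm{III}}=\tau\,\zeta_1\otimes f_2^\vee\otimes f_3$ is a well-defined holomorphic section of $L_T^*\otimes L_N^*\otimes L_B$.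

**Definition.** $u$ is *null-torsion* if $\Phi_{\mathrm{III}}\equiv0$, that is, $\tau\equiv0$.

The last Frenet row shows that null torsion means exactly that $L_B$ is $\overline D$-parallel. For a totally geodesic curve there is no $L_N$, so the notion does not apply; our curves must be shown not to be totally geodesic.

**Theorem A.** There is a totally geodesic $J$-holomorphic great 2-sphere $S\subset\mathbb S^6$ such that the following holds. For every open Riemann surface $X$ there is a conformal, unbranched, proper embedding $u\colon X\to\mathbb S^6\setminus S$ that is a null-torsion holomorphic curve in $\mathbb S^6$ and is not totally geodesic. In particular $u\colon X\to\mathbb S^6$ is an injective immersion and a homeomorphism onto its image, and its limit set at infinity lies in $S$.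

The *limit set at infinity* is the set of all limits of $u(p_n)$, where $p_n$ leaves every compact subset of $X$. Theorem A answers the question: yes, every open Riemann surface. A supplement, not needed for that answer, shows that one cannot ask for much smaller limit sets.

**Theorem B.** If $X$ is non-parabolic (carries a Green function; e.g. the disc), then no immersed holomorphic curve $u\colon X\to\mathbb S^6$ has a finite limit set at infinity. So in Theorem A the sphere $S$ cannot be replaced by a finite set.

**Textbook facts.** We use Hurwitz's theorem on composition algebras; the transitivity of $G_2=\operatorname{Aut}\mathbb O$ on $\mathbb S^6$ and on orthonormal pairs in $\mathbb R^7$; the classification of compact surfaces; the fact that a compact annulus with smooth boundary is conformal, smoothly up to the boundary, to some $\{1\le|\zeta|\le R\}$; Green functions of smoothly bounded regions; and, for Theorem B only, the minimality of holomorphic curves in $\mathbb S^6$. On an open Riemann surface $X$ we use: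

* there is a holomorphic immersion $x\colon X\to\mathbb C$ (Gunning–Narasimhan);
* Runge approximation, and the existence of holomorphic 1-forms with arbitrary periods $H_1(X,\mathbb Z)\to\mathbb C$ (Behnke–Stein);
* there is $f\in\mathcal O(X)$ with prescribed finite jets on a closed discrete set (Florack);
* if $K\subset X$ is compact and $X\setminus K$ has no relatively compact component, every continuous function on $K$ that is holomorphic in $\mathring K$ is a uniform limit on $K$ of functions in $\mathcal O(X)$ (Bishop–Mergelyan).

## 3. Octonions as vector matrices, and the quadric over $\mathbb S^6$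

We need a model in which the complexified cross product can be computed by hand. Zorn's algebra consists of $\begin{pmatrix}\alpha&a\\ b&\beta\end{pmatrix}$ with $\alpha,\beta\in\mathbb C$, $a,b\in\mathbb C^3$, and product
$$\begin{pmatrix}\alpha&a\\ b&\beta\end{pmatrix}\begin{pmatrix}\alpha'&a'\\ b'&\beta'\end{pmatrix}=\begin{pmatrix}\alpha\alpha'+a\cdot b'&\alpha a'+\beta'a-b\times b'\\ \alpha'b+\beta b'+a\times a'&\beta\beta'+b\cdot a'\end{pmatrix}.$$
The norm $N=\alpha\beta-a\cdot b$ is multiplicative. In $N(mm')$ the terms $\alpha\alpha'\,b\cdot a'$ and $\beta\beta'\,a\cdot b'$ cancel, all triple products with a repeated vector vanish, and $(b\times b')\cdot(a\times a')=(a\cdot b)(a'\cdot b')-(b\cdot a')(a\cdot b')$. What remains is $\alpha\beta\alpha'\beta'-\alpha\beta\,a'\cdot b'-\alpha'\beta'\,a\cdot b+(a\cdot b)(a'\cdot b')=N(m)N(m')$.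

The antilinear involution $\varsigma(\alpha,a,b,\beta)=(\bar\beta,-\bar b,-\bar a,\bar\alpha)$ is an automorphism, because the entries of $\varsigma(m)\varsigma(m')$ are:

* top left: $\bar\beta\bar\beta'+\bar b\cdot\bar a'=\overline{\beta\beta'+b\cdot a'}$;
* top right: $-\bar\beta\bar b'-\bar\alpha'\bar b-\bar a\times\bar a'=-\overline{(\alpha'b+\beta b'+a\times a')}$;
* bottom left: $-\bar\beta'\bar a-\bar\alpha\bar a'+\bar b\times\bar b'=-\overline{(\alpha a'+\beta'a-b\times b')}$;
* bottom right: $\bar\alpha\bar\alpha'+\bar a\cdot\bar b'=\overline{\alpha\alpha'+a\cdot b'}$.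

On the fixed set $\beta=\bar\alpha$, $b=-\bar a$, so $N=|\alpha|^2+|a|^2$. The fixed set is a real 8-dimensional algebra with positive definite multiplicative norm, so it is $\mathbb O$ by Hurwitz. Zorn's algebra is its complexification, and
$$\operatorname{Im}\mathbb O\otimes\mathbb C=\{v=(t,a,b):\ \alpha=t=-\beta\}=\mathbb C^7,\qquad \overline{(t,a,b)}=(-\bar t,-\bar b,-\bar a).$$
The bilinear form has $\langle v,v\rangle=-t^2-a\cdot b$, we have $vw=-\langle v,w\rangle+v\times w$, and $|v|^2=\langle v,\bar v\rangle=|t|^2+\frac12(|a|^2+|b|^2)$. For $v=(t,a,b)$ and $w=(s,c,d)$ the equation $vw=0$ reads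
$$ts+a\cdot d=0,\quad ts+b\cdot c=0,\quad tc-sa=b\times d,\quad sb-td=-a\times c.\tag{1}$$

For $p\in\mathbb S^6$ let $T^{1,0}_p,T^{0,1}_p\subset\mathbb C^7$ be the $\pm i$-eigenspaces of $p\times$. For instance $p=(i,0,0)$ is a real unit vector and $p\times(0,c,d)=(0,ic,-id)$, so there $T^{1,0}=\{(0,a,0)\}$ and $T^{0,1}=\{(0,0,b)\}$. We use two facts.

* (i) $T^{1,0}\times T^{1,0}\subset T^{0,1}$ and $T^{0,1}\times T^{0,1}\subset T^{1,0}$. For $\xi,v\in T^{1,0}$, $\xi\times v=0$ iff $\xi,v$ are proportional. Both spaces are isotropic. For $\xi\in T^{1,0}$, $\eta\in T^{0,1}$: $\xi\times\eta=i\langle\xi,\eta\rangle p$.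
* (ii) If $0\neq v\in T^{1,0}_p$, then $\{w:vw=0\}=\mathbb Cv\oplus\{c\in T^{0,1}_p:\langle c,v\rangle=0\}$.

By transitivity of $G_2$ on $\mathbb S^6$ it is enough to check them at $p=(i,0,0)$. There $(0,a,0)(0,c,0)=(0,0,a\times c)$ and $(0,0,b)(0,0,d)=(0,-b\times d,0)$. The product of $\xi=(0,a,0)$ and $\eta=(0,0,d)$ has the single entry $a\cdot d$ at top left, so its trace-free part is $\frac12a\cdot d\,(1,0,0)=\frac12a\cdot d\,(-ip)$, while $\langle\xi,\eta\rangle=-\frac12a\cdot d$; this gives $\xi\times\eta=i\langle\xi,\eta\rangle p$. For (ii), put $v=(0,a,0)$ in (1): $a\cdot d=0$, $sa=0$, $a\times c=0$.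

Let $Q=\{[v]\in\mathbb{CP}^6:\langle v,v\rangle=0\}$, of complex dimension 5, and
$$\pi\colon Q\to\mathbb S^6,\qquad\pi([v])=-i\,\frac{v\times\bar v}{|v|^2},\qquad\text{with}\quad\pi([v])\times v=iv .$$
To verify the last identity, note that a null vector is, up to scale, $v=e_2-ie_3$ with $e_2,e_3$ orthonormal. So $G_2$ is transitive on $Q$ and we may take $e_1=e_2\times e_3$ in a quaternionic triple. Then $v\times\bar v=2ie_1$, $|v|^2=2$, $\pi([v])=e_1$, and $e_1\times v=e_3+ie_2=iv$. Thus $v\in T^{1,0}_{\pi([v])}$. The map $\pi$ is $G_2$-equivariant onto a homogeneous space, hence a submersion.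

## 4. Null-torsion curves from solutions of $v\,dv=0$

This section replaces null torsion by a holomorphic equation upstairs in $Q$. Here is why one looks there. Suppose $u$ is null-torsion, regard $f_3$ as a vector of $T^{1,0}$, and let $\xi$ be the $T^{1,0}$-part of $du$. Then $\langle\bar\xi,f_3\rangle=0$, so $df_3$ is tangential, and
$$df_3=\overline Df_3+\tfrac12p\times(du\times f_3)=\gamma_{33}f_3-\tfrac i2\,\xi\times f_3 .$$
(The formula for $\overline D$ used here is verified in the next proof.) The last term is of type $(1,0)$, so $[f_3]$ is a holomorphic curve in $\mathbb{CP}^6$; and $f_3\cdot df_3=0$ by (ii). The next proposition is the converse.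

**Proposition 1.** Let $v\colon X\to\mathbb C^7\setminus0$ be holomorphic with $\langle v,v\rangle=0$ and $v\,dv=0$ (octonion product), and with $[v]$ an immersion. Then $u=\pi([v])$ is an unbranched holomorphic curve. If on every nonempty open subset of $X$ the components of $v$ span a space of functions of dimension $>2$, then $u$ is not totally geodesic, and it is null-torsion.

*Proof.* **Step 1: $u$ is a holomorphic immersion.** Let $p=u$, so $v\in T^{1,0}_p$. In a local coordinate $\zeta$, (ii) gives $dv=\mu v+c$ with a $(1,0)$-form $\mu$ and $c=c_0\,d\zeta$, $c_0\in T^{0,1}$, $\langle c_0,v\rangle=0$. As $[v]$ is immersed, $c_0\ne0$. Differentiate $p\times v=iv$: since $p\times c=-ic$,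
$$dp\times v+i\mu v-ic=i\mu v+ic,\qquad\text{so}\qquad dp\times v=2ic .$$
Write $dp=\xi+\bar\xi$ with $\xi$ valued in $T^{1,0}$. By (i), $\xi\times v\in T^{0,1}$ and $\bar\xi\times v\in\mathbb Cp$. Comparing with $2ic\in T^{0,1}$ we get $\bar\xi\times v=0$, so $\langle\bar\xi,v\rangle=0$, and $\xi\times v=2ic$. The first relation says that $\xi$ is Hermitian-orthogonal to $v$. On the Hermitian complement of $v$ in $T^{1,0}$ the map $\xi\mapsto\xi\times v$ is complex linear and injective by (i). As $c$ is a nowhere zero $(1,0)$-form, so is $\xi$. Hence $du\circ j=J\circ du$ and $u$ is an immersion, conformal because $J$ is orthogonal. Let $\ell$ be the complex line in $u^*T\mathbb S^6$ whose $(1,0)$-part is $\mathbb Cv$; we have shown that $L_T\perp\ell$.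

**Step 2: $\ell$ is $\overline D$-parallel.** Differentiating $p\times Y$ gives $X\times Y+p\times d_XY$, so $(\nabla_XJ)Y=(X\times Y)^\top$. Since $p\times p=0$, $\overline D_XY=\nabla_XY-\frac12p\times(X\times Y)$. Now $dv=\mu v+c$ is tangential, so $\nabla v=\mu v+c$ and
$$\overline Dv=\mu v+c-\tfrac12p\times(2ic)=\mu v+c-c=\mu v .$$
So $\ell$, and with it $\ell^\perp\supset L_T$, is $\overline D$-parallel.

**Step 3: null torsion, once $u$ is not totally geodesic.** Let $f_1$ be a $(1,0)$ tangent section and $X$ tangent to $u$. The $T^{1,0}$-part of $X$ is proportional to $f_1$, so by (i) $X\times f_1\in\mathbb Cp$ and $\nabla_Xf_1=\overline D_Xf_1\in\ell^\perp$. If $f_1$ is the $(1,0)$-part of a real tangent field $Y$, then $\nabla_XY=\nabla_Xf_1+\overline{\nabla_Xf_1}$ with $\nabla_Xf_1\in T^{1,0}$. So the second fundamental form has values in $\ell^\perp$. If $u$ is not totally geodesic, then $L_N\subset\ell^\perp$, hence $L_B=\ell$ and $\overline Df_3=\gamma_{33}f_3$, i.e. $\tau\equiv0$.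

**Step 4: $u$ is not totally geodesic.** Suppose it were. Take a local unitary frame with $f_1\parallel\xi$ and $f_3=v/|v|$. Then $\overline Df_1=\nabla f_1\parallel f_1$ and $\overline Df_3\parallel f_3$, so $\overline Df_2\parallel f_2$. The vector $c_0\in T^{0,1}$ is $\langle\,,\rangle$-orthogonal to $v$, and to $\xi$ because $c$ is a multiple of $\xi\times v$. So $c_0\parallel\bar f_2$ and $\overline Dc_0\parallel c_0$. For $X$ tangent to $u$, $\xi(X)\times c_0=i\langle\xi(X),c_0\rangle p=0$, so $X\times c_0=\bar\xi(X)\times c_0$. This lies in $T^{1,0}$ and is $\langle\,,\rangle$-orthogonal to $\bar f_1,\bar f_2$, so it is proportional to $v$. Also $\langle dc_0(X),p\rangle=-\langle c_0,du(X)\rangle=0$, because $c_0$ is orthogonal to $\xi$ and, by isotropy, to $\bar\xi$. So $dc_0$ is tangential and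
$$dc_0=\overline Dc_0+\tfrac12p\times(du\times c_0)\in\operatorname{span}(c_0,v).$$
Also $dv\in\operatorname{span}(v,c_0)$. Hence $\operatorname{span}(v,c_0)$ is locally a constant 2-plane containing $v$, and the components of $v$ span at most two dimensions on an open set, contrary to the assumption. $\square$

## 5. Solving $v\,dv=0$ by one free function and one quadrature

The equation $v\,dv=0$ is an over-determined system, but it can be solved completely explicitly in terms of a function $W$ and a primitive $z$.

**Proposition 2.** Let $x\colon X\to\mathbb C$ be a holomorphic immersion and $'=d/dx$. Let $W,z\in\mathcal O(X)$ with $dz=(W'')^2dx$. Put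
$$\alpha=2W'W''-3z,\qquad\beta=6WW''-4W'^2,\tag{2}$$
$$\begin{gathered}y=W'',\quad t=2W'-xW'',\quad a_2=-6W+4xW'-x^2W'',\quad a_1=\alpha,\quad b_3=\beta-x\alpha,\\ v=\bigl(t;\,(a_1,a_2,1);\,(x,y,b_3)\bigr),\qquad F=[v].\end{gathered}\tag{3}$$
Then $v$ is null, $v\,dv=0$, and $F$ is an immersion. If $W^{(4)}\not\equiv0$, then $u=\pi\circ F$ is an unbranched null-torsion holomorphic curve, not totally geodesic.

*Proof.* **Step 1: nullity.** Expanding, $t^2+a_2y=4W'^2-6WW''=-\beta$. So $t^2+a_1x+a_2y=x\alpha-\beta=-b_3$, which is $\langle v,v\rangle=0$.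

**Step 2: structure equations.** We compute $t'=W''-xW'''=y-xy'$, then $a_2'=-2W'+2xW''-x^2W'''=xt'-t$, and $a_1'=2W'W'''-W''^2=ty'-yt'$. That is,
$$dt=y\,dx-x\,dy,\quad da_1=t\,dy-y\,dt,\quad da_2=x\,dt-t\,dx.\tag{4}$$
Hence $x\,da_1+y\,da_2=t(x\,dy-y\,dx)=-t\,dt$, and differentiating $b_3=-(t^2+a_1x+a_2y)$ gives $db_3=-(t\,dt+a_1dx+a_2dy)$.

**Step 3: $v\,dv=0$.** We check (1) with $w=dv$, $a_3=1$, $da_3=0$.

* First equation: it is the formula for $db_3$. Second: $t\,dt+x\,da_1+y\,da_2=0$.
* Fourth equation, components 1 and 2: $x\,dt-t\,dx=da_2$ and $y\,dt-t\,dy=-da_1$. Component 3: $b_3dt-t\,db_3=-(a_1x+a_2y)dt+t(a_1dx+a_2dy)=-(a_1da_2-a_2da_1)$.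
* Third equation, component 3: $-dt=x\,dy-y\,dx$. Component 1: $y\,db_3-b_3dy=-yt\,dt-a_1y\,dx+t^2dy+a_1x\,dy=t\,da_1-a_1dt$. Component 2: $b_3dx-x\,db_3=-t^2dx-a_2(y\,dx-x\,dy)+xt\,dt=t\,da_2-a_2dt$.

**Step 4: conclusion.** In the affine chart $a_3=1$ one coordinate of $F$ is $b_1=x$, so $F$ is an immersion. If the components of $v$ spanned at most two dimensions on a nonempty open set, the span would be $\operatorname{span}(1,x)$; then $W''=y\in\operatorname{span}(1,x)$ and $W^{(4)}\equiv0$. Apply Proposition 1. $\square$

Three examples on $X=\mathbb C$ with $x$ the identity; $C$ is a constant of integration.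

For $W=x^3$: $z=12x^3+C$, $t=a_2=0$, $\alpha=-3C$, $\beta=0$, and $v=(0;(-3C,0,1);(x,6x,3Cx))$. This is a line in $Q$, in agreement with the exclusion of $W^{(4)}\equiv0$.

For $W=x^4$, $C=0$: $z=\frac{144}5x^5$ and
$$v=\bigl(-4x^3;\ (\tfrac{48}5x^5,-2x^4,1);\ (x,12x^2,-\tfrac85x^6)\bigr).$$
Nullity can be seen directly: $16+\frac{48}5-24-\frac85=0$. As $x\to\infty$, $F$ converges to the point of $Q$ where only $b_3\ne0$. So this null-torsion curve on $\mathbb C$ has a limit set of one point, and Theorem B needs its hypothesis on $X$.

For $W=e^x$: $z=\frac12e^{2x}+C$, $\alpha=\frac12e^{2x}-3C$, $\beta=2e^{2x}$. This example returns in Section 7.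

Finally, $(x,W,W',W'',z)\mapsto(x,y,t,a_2,a_1)$ is a polynomial automorphism of $\mathbb C^5$: one recovers $W''=y$, $W'=(t+xy)/2$, then $W$ from $a_2$ and $z$ from $a_1$. On $Q\cap\{a_3\ne0\}$, normalized to $a_3=1$, the numbers $(x,y,t,a_1,a_2)$ are coordinates, since $b_3$ is determined by nullity. So $(x,W,W',W'',z)$ are also coordinates there. In what follows, "the curve of $(W,z)$" is $u=\pi\circ F$, and the notation is also used when $W,z$ are defined only on an open subset of $X$.

## 6. The sphere $S$ and a growth condition at infinity

A generic choice of $(W,z)$ should make $u$ injective. That is not enough: an injective immersion of a non-compact manifold into a compact one may accumulate on its own image, like a line of irrational slope in a flat torus. We must steer the ends of $X$ to a fixed small set which $u$ itself avoids.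

Let $E\subset Q$ be the projective line where only $a_1=r$ and $b_3=s$ are nonzero. For $v=(0;r\mathbf e_1;s\mathbf e_3)$ we have $\bar v=(0;-\bar s\mathbf e_3;-\bar r\mathbf e_1)$. The product $v\bar v$ has diagonal entries $-|r|^2,-|s|^2$, top right entry $s\bar r\,\mathbf e_2$ and bottom left entry $r\bar s\,\mathbf e_2$, and $|v|^2=\frac12(|r|^2+|s|^2)$. So
$$\pi([v])=\frac{\bigl(i(|r|^2-|s|^2);\,-2is\bar r\,\mathbf e_2;\,-2ir\bar s\,\mathbf e_2\bigr)}{|r|^2+|s|^2}.$$
This is the Hopf map onto the unit sphere of the real 3-space $P=\{(i\theta;a\mathbf e_2;-\bar a\mathbf e_2):\theta\in\mathbb R,\ a\in\mathbb C\}$. Put $S:=\pi(E)$. Since $\mathbf e_2\times\mathbf e_2=0$, products of elements of $P$ have off-diagonal entries in $\mathbb C\mathbf e_2$, so $P\times P\subset P$. By Section 2, $S$ is a totally geodesic $J$-holomorphic great 2-sphere.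

Write $|W|_2=|W|+|W'|+|W''|$ and $A=|\alpha|+|\beta|$. By (3), the sum of the absolute values of the coordinates $t,a_2,a_3,x,y$ is at most
$$1+|x|+6|W|+(2+4|x|)|W'|+(1+|x|+|x|^2)|W''|\le10(1+|x|)^2(1+|W|_2),$$
while $A\le|a_1|+|b_3|+|x||a_1|\le(1+|x|)(|a_1|+|b_3|)$. Therefore
$$\frac{A}{(1+|x|)^3(1+|W|_2)}\to\infty\ \text{ at infinity of }X\quad\Longrightarrow\quad F\to E\ \text{ and }\ u\to S\ \text{ at infinity.}\tag{5}$$

**Theorem C.** For every holomorphic immersion $x\colon X\to\mathbb C$ there are $W,z\in\mathcal O(X)$ with $dz=W''^2dx$, $W^{(4)}\not\equiv0$, such that $u$ is injective, $u(X)\cap S=\emptyset$, and the left side of (5) tends to $\infty$.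

*Theorem C implies Theorem A.* Choose $x$ by Gunning–Narasimhan. By Proposition 2, $u$ is an unbranched null-torsion holomorphic curve, not totally geodesic; it is injective. By (5), the preimage of a compact subset of $\mathbb S^6\setminus S$ is closed and contained in a compact subset of $X$, so $u\colon X\to\mathbb S^6\setminus S$ is proper. A proper injective immersion into the open set $\mathbb S^6\setminus S$ is a homeomorphism onto its image, and the limit set lies in $S$ by (5). $\square$

## 7. Adding a large power, and a condition that does not see $W''$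

How could $A/(1+|W|_2)$ become large? Replacing $(W,z)$ by $(sW,s^2z)$ multiplies $\alpha,\beta$ by $s^2$ and $W$ by $s$, so the quotient grows with $|s|$ wherever $\alpha,\beta$ have no common zero. But the surface must grow outward while the curve inside stays almost fixed. The natural move is to add $\omega=f^N$, where $f\in\mathcal O(X)$ has $|f|<1$ inside and $|f|>1$ near the outer boundary.

The example $W=e^x$ shows what a pure exponential does. Where $e^x$ is large, $\alpha\approx\frac12e^{2x}$ and $\beta=2e^{2x}$, and the quotient grows like $|e^x|$. Where $e^x$ is small, $A\approx3|C|$ and the exponential contributes nothing. So far outside and far inside there is no problem. The trouble is in the transition. Put $g=f'/f$ and $q=\omega(p)$. Then $\omega'=Ngq$ and $\omega''\approx N^2g^2q$. Where $|q|$ has size $N^{-2}$, the values $W$ and $W'$ have hardly moved, and $z$ has hardly moved either, as we shall compute. But $W''$ has changed by about $N^2g^2q$, a number of size one whose argument turns with that of $f^N$. We have no control over it. Now suppose $W\neq0$ and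
$$z=z^*:=\frac{4W'^3}{9W}.$$
Then the value $W''=\frac{2W'^2}{3W}$ makes $\beta=0$ and $\alpha=\frac{4W'^3}{3W}-3z=0$ at once. So an inequality $A>\lambda(1+|W|_2)$ for the old data is not a usable starting point: it says nothing about what happens when $W''$ moves. This is where the naive induction stops.

The way out is visible in the same computation. If $z$ stays away from $z^*$, no value of $W''$ can do harm. We carry *this* condition through the induction.

**Definition.** For $\lambda\ge1$ let $\mathcal O_\lambda\subset\mathbb C^3$ be the open set of all $(W,W',z)$ with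
$$|W|>\lambda,\qquad|z-z^*|>\lambda|W|\Bigl(1+\frac{|W'|}{|W|}\Bigr)^3.\tag{6}$$

Example: $(W,W',z)=(2\lambda,0,4\lambda^2)\in\mathcal O_\lambda$, since $z^*=0$ and $4\lambda^2>2\lambda^2$.

**Lemma 1.** If $(W,W',z)\in\mathcal O_\lambda$, then for every value $W''\in\mathbb C$ the numbers (2) satisfy $A>\lambda(1+|W|_2)$.

*Proof.* Let $m=|W'|/|W|$. From $W''=(4W'^2+\beta)/(6W)$ we get
$$\alpha=3(z^*-z)+\frac{W'}{3W}\,\beta.\tag{7}$$
Hence $3|z-z^*|\le(1+m)A$, and (6) gives $A>3\lambda|W|(1+m)^2$. As $1<|W|$ and $|\beta|\le A$,
$$1+|W|_2\le2|W|+m|W|+\tfrac23m^2|W|+\frac{|\beta|}{6|W|}\le2|W|(1+m)^2+\frac A{6\lambda}<\frac{2A}{3\lambda}+\frac A{6\lambda}<\frac A\lambda.\qquad\square$$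

The fact that $W''$ is free has a second use. When we cross an arc in $X$, we shall prescribe $(W,W',z)$ along it and let $W''$ oscillate so that $\dot z=W''^2\dot x$ has the right average.

## 8. Periods and general position

From now on $X$ is an open Riemann surface and $x\colon X\to\mathbb C$ a fixed holomorphic immersion.

**Definition.** A compact set $K\subset X$ is *Runge* if $X\setminus K$ has no relatively compact component. A *domain* is a compact connected Runge set $L\subset X$ with smooth boundary and nonempty interior. A *domain with arcs* is $M\cup\gamma$, where $M$ is a domain and $\gamma$ a finite union of disjoint smooth embedded arcs in $X\setminus\mathring M$ that meet $\partial M$ transversally and exactly at their endpoints.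

Example: in $X=\mathbb C$ a closed disc is a domain, and a closed annulus is not; in $X=\mathbb C\setminus0$ the annulus $\{1\le|x|\le2\}$ is a domain.

A thin closed regular neighbourhood $U$ of such a set $K$ is a compact surface with smooth boundary, in a prescribed neighbourhood of $K$, with $K\subset\mathring U$, that retracts by deformation onto $K$ and for which $U\setminus K$ is a union of half-open annuli (collars).

**Lemma 2.** Let $K$ be a domain, or a domain with arcs that is Runge, and let $U$ be a thin closed regular neighbourhood of $K$.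
(a) $U$ is a domain, and $H_1(K)=H_1(U)$.
(b) $H_1(K;\mathbb Z)\to H_1(X;\mathbb Z)$ is injective.
(c) Periods on a basis of $H_1(K;\mathbb Z)$ can be prescribed arbitrarily by holomorphic 1-forms on $X$. If the prescribed periods are imaginary, the form can be chosen with all its periods on $X$ imaginary.

*Proof.* (a) Each component of $X\setminus K$ arises from a component of $X\setminus U$ by attaching relatively compact collars, each adjacent to exactly one component. So one is relatively compact iff the other is. The rest is the deformation retraction.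

(b) By (a) we may replace $K$ by $U$, so let $L$ be a domain. The closure $N$ of a component of $X\setminus L$ is a connected non-compact surface with compact boundary, so by duality $H_2(N,\partial N)\cong H^0_c(N)=0$. By excision $H_2(X,L)=0$, and the exact sequence of the pair gives injectivity of $H_1(L)\to H_1(X)$.

(c) The groups $\mathbb C$ and $i\mathbb R$ are divisible, so a homomorphism from the subgroup $H_1(K;\mathbb Z)$ into one of them extends to $H_1(X;\mathbb Z)$. Apply Behnke–Stein. $\square$

We say that $W$ *has zero periods on $L$* if $W''^2dx$ is exact near $L$; by Lemma 2(a) this means $\oint_{C_i}W''^2dx=0$ for a basis $C_i$ of $H_1(L)$. If $W\in\mathcal O(X)$ and $W^{(4)}\not\equiv0$, then by Cauchy's estimates in $\mathring L$ also $\widetilde W^{(4)}\not\equiv0$ for every $\widetilde W\in\mathcal O(X)$ that is $C^0(L)$-close enough to $W$.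

The condition $dz=W''^2dx$ on a surface with topology is a system of quadratic equations for the periods. The next two lemmas linearize it, show that the linearization is onto, and solve it.

**Lemma 3.** Let $L$ be a domain, $C_1,\dots,C_m$ loops in $L$ forming a basis of $H_1(L)$, $W\in\mathcal O(X)$ with $W^{(4)}\not\equiv0$, $p\neq q$ in $L$, and $\sigma\subset L$ a path from $p$ to $q$. Then the map
$$\mathcal O(X)\to\mathbb C^{m+7},\quad\varphi\mapsto\Bigl(\oint_{C_i}W''\varphi''dx,\ \int_\sigma W''\varphi''dx,\ (\varphi,\varphi',\varphi'')(p),\ (\varphi,\varphi',\varphi'')(q)\Bigr)$$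
is onto.

*Proof.* Since $(W''\varphi'-W'''\varphi)'=W''\varphi''-W^{(4)}\varphi$, we have $\oint W''\varphi''dx=\oint W^{(4)}\varphi\,dx$ and $\int_\sigma W''\varphi''dx=[W''\varphi'-W'''\varphi]_p^q+\int_\sigma W^{(4)}\varphi\,dx$. The boundary term is known once the 2-jets of $\varphi$ are. So it suffices to prescribe the periods of $\theta=W^{(4)}\varphi\,dx$, the integral $\int_\sigma\theta$ and the 2-jets of $\varphi$ at $p,q$. Take a holomorphic 1-form $\theta_0$ with the prescribed periods (Lemma 2). Choose $f\in\mathcal O(X)$ with prescribed finite jets such that $\theta:=\theta_0+df$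

* (a) vanishes at each zero of $W^{(4)}$ other than $p,q$ to at least the order of that zero;
* (b) at $a=p,q$ differs from $W^{(4)}j_a\,dx$ by a form vanishing to order at least $\operatorname{ord}_aW^{(4)}+3$, where $j_a$ is the polynomial in $x-x(a)$ with the prescribed 2-jet;
* (c) has the prescribed $\int_\sigma\theta$, which fixes the value of $f(q)-f(p)$.

Conditions (a) and (b) concern only derivatives of $f$ of order $\ge1$, so they do not conflict with (c). This is an interpolation of finite jets on a closed discrete set, solvable by Florack's theorem. Put $\varphi=\theta/(W^{(4)}dx)$. By (a) and (b) it is holomorphic on $X$, and by (b) it has the prescribed 2-jets. $\square$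

**Lemma 4.** (a) Let $P(d)=e+Bd+R(d)$ be a map $\mathbb C^m\to\mathbb C^m$ with $\|B^{-1}\|\le b$ and $R$ homogeneous quadratic with $|R(d)-R(d')|\le K(|d|+|d'|)|d-d'|$, $K>0$. If $|e|\le\frac{3}{16b^2K}$, then $P(d)=0$ has a unique solution with $|d|\le r_0:=\frac1{4bK}$; it satisfies $|d|\le2b|e|$ and depends holomorphically on parameters on which $e,B,R$ depend holomorphically.
(b) Let $C_1,\dots,C_m$ be piecewise smooth loops, $W''$ continuous on them with $\oint_{C_i}W''^2dx=0$, and $\psi_1,\dots,\psi_m\in\mathcal O(X)$ with $\bigl(\oint_{C_i}W''\psi_k''dx\bigr)$ invertible. If $\widetilde W''$ is uniformly close enough to $W''$ on the $C_i$, there is $d\in\mathbb C^m$, $|d|\le C\max_i\bigl|\oint_{C_i}\widetilde W''^2dx\bigr|$, with $\oint_{C_i}(\widetilde W''+\sum_kd_k\psi_k'')^2dx=0$ for all $i$. Moreover $d$ depends holomorphically on holomorphic parameters in $\widetilde W$.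

*Proof.* (a) Let $T(d)=-B^{-1}(e+R(d))$. On $|d|\le r_0$ it is a contraction with constant $2bKr_0=\frac12$, and $|T(d)|\le b|e|+bKr_0^2\le\frac34r_0+\frac14r_0=r_0$. Its fixed point satisfies $|d|\le|T(0)|+\frac12|d|$, so $|d|\le2b|e|$. The derivative $B+DR(d)$ is invertible there since $\|B^{-1}DR(d)\|\le2bKr_0=\frac12$, so the implicit function theorem gives the dependence on parameters.

(b) As a function of $d$ the left side is of the form in (a), with $e_i=\oint_{C_i}\widetilde W''^2dx$ small, $B$ close to the fixed invertible matrix $\bigl(2\oint_{C_i}W''\psi_k''dx\bigr)$, and $R$ fixed. $\square$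

The next lemma is for injectivity at nearby points, where general position is of no help.

**Lemma 5.** Let $K$ be a compact set contained in the interior of a compact set $K^+\subset X$, and $u$ a $C^1$ immersion into $\mathbb R^7$ near $K^+$. There are an open neighbourhood $\mathcal N$ of the diagonal in $K\times K$ and $\eta>0$ such that every $\tilde u$ with $\|\tilde u-u\|_{C^1(K^+)}<\eta$ satisfies $\tilde u(p)\ne\tilde u(q)$ for all $(p,q)\in\mathcal N$, $p\ne q$. If in addition $u$ is injective on $K$, then every sufficiently $C^1(K^+)$-close $\tilde u$ is injective on $K$.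

*Proof.* Derivatives are taken in the local coordinate $x$. By compactness there is $r>0$ such that every $p\in K$ has a neighbourhood $D_r(p)\subset K^+$ mapped bijectively by $x$ onto $\{|x-x(p)|<r\}$. Shrinking $r$, there is $\kappa>0$ with $|du_p(h)|\ge2\kappa|h|$ for all $p\in K$ and $\|du_{p'}-du_p\|\le\kappa/2$ for $p'\in D_r(p)$. If $\|d\tilde u-du\|\le\kappa/4$ on $K^+$, integration along the straight segment in the coordinate $x$ gives
$$|\tilde u(q)-\tilde u(p)|\ge\Bigl(2\kappa-\frac\kappa2-\frac\kappa4\Bigr)|x(q)-x(p)|>0\qquad(q\in D_r(p)\setminus\{p\}).$$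
Take $\mathcal N=\{(p,q)\in K\times K:q\in D_r(p)\}$. It is open: we may assume that discs $D_{2r}(p)$ with the same property exist, and for $p'\in D_r(p)$ the disc $D_r(p')$ is the part of $D_{2r}(p)$ over $\{|x-x(p')|<r\}$, because local inverses of $x$ over a disc are determined by one value. If $u$ is injective on $K$, then $|u(p)-u(q)|$ has a positive minimum on the compact set $K^2\setminus\mathcal N$, and so every close $\tilde u$ is injective. $\square$

**Lemma 6 (general position).** Let $L$ be a domain, $W\in\mathcal O(X)$ with $W^{(4)}\not\equiv0$ and zero periods on $L$, $dz=W''^2dx$ near $L$. Arbitrarily close to $(W,z)$ in $C^2(L)\times C^0(L)$ there is $(\widetilde W,\tilde z)$, $\widetilde W\in\mathcal O(X)$ with zero periods on $L$, $d\tilde z=\widetilde W''^2dx$ near $L$, whose curve $\tilde u$ is injective on $L$ with $\tilde u(L)\cap S=\emptyset$.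

*Proof.* **Step 1: separate near and far pairs.** Let $L^+$ be a thin closed regular neighbourhood of $L$ near which $z$ is defined. The curve $u$ is an immersion by Propositions 1 and 2. Lemma 5 with $K=L$, $K^+=L^+$ gives $\mathcal N$ and $\eta$, fixed from now on. Put $\Delta=L^2\setminus\mathcal N$, a compact set.

**Step 2: a finite-dimensional family.** Let $C_i$ be a basis of $H_1(L)$. Let $T$ be the space of $\varphi\in\mathcal O(X)$ with $\oint_{C_i}W''\varphi''dx=0$ for all $i$, and let $\psi_k\in\mathcal O(X)$ satisfy $\oint_{C_i}W''\psi_k''dx=\delta_{ik}$ (Lemma 3). For $\varphi_1,\dots,\varphi_n\in T$ and small $c=(c_0,\dots,c_n)$ put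
$$W_c=W+\sum_{k\ge1}c_k\varphi_k+\sum_id_i(c)\psi_i,\qquad z_c=z+c_0+\int_{p_0}(W_c''^2-W''^2)\,dx\quad\text{near }L^+,$$
with $p_0\in L$ and $d(c)$ from Lemma 4(b), so that $W_c$ has zero periods on $L$. Then $d(0)=0$. Since $\varphi_k\in T$, linearizing the period equations at $c=0$ gives $2\sum_i\partial_{c_k}d_i(0)\,\delta_{ji}=0$, so $\partial d(0)=0$.

**Step 3: choice of the $\varphi_k$.** We want finitely many $\varphi_k\in T$ such that for all $(p,q)\in\Delta$ the $c$-derivative at $0$ of $\bigl((W_c,W_c',W_c'',z_c)(p),(W_c,W_c',W_c'',z_c)(q)\bigr)$ is onto $\mathbb C^8$, and for all $p\in L$ that of $(W_c,W_c',W_c'',z_c)(p)$ is onto $\mathbb C^4$. Fix $(p,q)$ with $p\ne q$ and a path $\sigma\subset L$ from $p$ to $q$. By Lemma 3, functions in $T$ realize all 2-jets at $p,q$ together with all values of $\delta z(q)-\delta z(p)=2\int_\sigma W''\varphi''dx$, and $c_0$ shifts both $z$'s. So finitely many functions suffice at $(p,q)$, and they also suffice nearby. For a single $p$ use any $q\ne p$. By compactness of $\Delta$ and $L$, finitely many $\varphi_k$ suffice everywhere.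

**Step 4: dimension count.** As $(x,W,W',W'',z)$ are coordinates on a chart of $Q$ and $x$ is a local coordinate on $X$, the map $\Psi(p,q,c)=(F_c(p),F_c(q))$ is a submersion into $Q\times Q$ near $\Delta\times\{0\}$, and $(p,c)\mapsto F_c(p)$ is a submersion into $Q$ near $L\times\{0\}$. Since $\pi$ is a submersion, $\Gamma=\{\pi(a)=\pi(b)\}\subset Q\times Q$ has real codimension 6 and $\pi^{-1}(S)$ has real codimension 4. So $\Psi^{-1}(\Gamma)$ has dimension $4+2(n+1)-6<2(n+1)$, and the preimage of $\pi^{-1}(S)$ has dimension $2+2(n+1)-4<2(n+1)$. Their projections to $c$-space have measure zero. Take $c$ outside both, arbitrarily small, with $\|u_c-u\|_{C^1(L^+)}<\eta$. Then $u_c(p)\neq u_c(q)$ on $\Delta$ by the choice of $c$ and on $\mathcal N$ off the diagonal by Lemma 5, and $u_c(L)\cap S=\emptyset$. $\square$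

## 9. Extending across arcs by oscillating $W''$

When the topology of the exhaustion changes, we first extend the data over arcs. We need approximation together with two derivatives.

**Lemma 7.** Let $S_0=M\cup\gamma$ be a domain with arcs that is Runge. Let $\varphi$ be a function on $S_0$ that on a neighbourhood of $M$ in $S_0$ is the restriction of a function holomorphic near $M$, and that is $C^2$ on $\gamma$ (derivatives with respect to $x$ along $\gamma$). Then $\varphi$ is a limit in $C^2(S_0)$ (uniformly with $'$ and $''$) of functions in $\mathcal O(X)$.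

*Proof.* **Step 1: control two families of periods.** Let $C_1,\dots,C_l$ be piecewise smooth loops in $S_0$ forming a basis of $H_1(S_0)$. The map $\eta\mapsto\bigl(\oint_{C_i}\eta\,dx,\oint_{C_i}x\eta\,dx\bigr)_i$ from $\mathcal O(X)$ to $\mathbb C^{2l}$ is onto. Indeed, let $\theta_1,\theta_2$ be holomorphic forms with the desired two sets of periods. As $dx$ has no zeros, $f:=(x\theta_1-\theta_2)/dx\in\mathcal O(X)$; define $\eta$ by $\eta\,dx=\theta_1+df$. Then $\eta\,dx$ has the periods of $\theta_1$, and $x\eta\,dx=x\theta_1+d(xf)-f\,dx=\theta_2+d(xf)$ has those of $\theta_2$.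

**Step 2: approximate $\varphi''$ and integrate twice.** By Bishop–Mergelyan there are $y_k\in\mathcal O(X)$ with $y_k\to\varphi''$ uniformly on $S_0$. Since $\oint_{C_i}\varphi''dx=0$ and $\oint_{C_i}x\varphi''dx=-\oint_{C_i}\varphi'dx=0$, the $2l$ periods of $y_k$ tend to zero. Subtracting small combinations of $2l$ fixed functions from Step 1 we may assume $\oint_{C_i}y_kdx=\oint_{C_i}xy_kdx=0$. Integrate $y_k\,dx$ from a base point with initial value $\varphi'$ to get $\Psi_k'$, then $\Psi_k'\,dx$ with initial value $\varphi$ to get $\Psi_k$. Both are single-valued and holomorphic near $S_0$; for the second note $\oint\Psi_k'dx=-\oint xy_kdx=0$. Points of $S_0$ can be reached by paths in $S_0$ of bounded length, so $\Psi_k\to\varphi$ in $C^2(S_0)$.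

**Step 3: make it global.** Apply Runge's theorem to $\Psi_k$ on a thin closed regular neighbourhood of $S_0$, which is Runge by Lemma 2, and Cauchy's estimates on $S_0$. $\square$

**Proposition 3 (arcs).** Let $M$ be a domain, $W\in\mathcal O(X)$, $W^{(4)}\not\equiv0$, zero periods on $M$, $dz=W''^2dx$ near $M$, $(W,W',z)\in\mathcal O_\lambda$ on $\partial M$. Let $\gamma=\gamma_1\sqcup\dots\sqcup\gamma_n$ be arcs such that $M\cup\gamma$ is a Runge domain with arcs. Then there are $\widehat W\in\mathcal O(X)$, arbitrarily $C^2(M)$-close to $W$ (so $\widehat W^{(4)}\not\equiv0$), with $\widehat W''^2dx$ exact near $M\cup\gamma$, and $\hat z$ with $d\hat z=\widehat W''^2dx$, $C^0(M)$-close to $z$, such that $(\widehat W,\widehat W',\hat z)\in\mathcal O_\lambda$ on a neighbourhood of $\partial M\cup\gamma$.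

*Proof.* If $\gamma=\emptyset$, openness of $\mathcal O_\lambda$ suffices.

**Step 1: a path in $\mathcal O_\lambda$ over one arc, ignoring the relation $dz=W''^2dx$.** Parametrize $\gamma_s$ by $\tau\in[0,1]$, so $\dot x\ne0$. Choose $\delta>0$ such that $z$ is defined and $(W,W',z)\in\mathcal O_\lambda$ on $\gamma_s$ for $\tau\in[0,\delta]\cup[1-\delta,1]$. As $\{|w|>\lambda\}$ is open and connected, there is a smooth $w$ on $[0,1]$ with $|w|>\lambda$, equal to $W$ on $[0,\delta]\cup[1-\delta,1]$. Put $w'=\dot w/\dot x$, $w''=\dot{(w')}/\dot x$. Adding a small nonzero bump with compact support in $(\delta,1-\delta)$ if necessary, we arrange that $w''$ is not an affine function of $x$ on $(\delta,1-\delta)$. (If $w''$ was affine and stayed so, the second derivative of the bump would be affine in $x$ and zero near the ends, hence zero, and the bump would vanish.) For fixed $(w,w')$ the set of $\zeta$ with $(w,w',\zeta)\in\mathcal O_\lambda$ is the complement of a closed disc whose centre and radius depend continuously on $(w,w')$. Subtracting the centre and dividing by the radius turns this into a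 fixed connected set, so there is a continuous path $\zeta(\tau)$, equal to $z$ on $[0,\delta]\cup[1-\delta,1]$, with $(w,w',\zeta)\in\mathcal O_\lambda$ throughout. The condition is open, so after smoothing and slightly shrinking $\delta$, $\zeta$ is $C^1$.

**Step 2: restore the relation by oscillation.** The error is $B=\dot\zeta/\dot x-w''^2$, continuous and zero on $[0,\delta]\cup[1-\delta,1]$. We add to $w''$ a rapidly oscillating term with mean $0$ and mean square $B$. Let $\chi$ be a smooth cutoff with compact support in $(0,1)$ and $\chi=1$ on $\operatorname{supp}B$, and put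
$$e_k=\Bigl(B+\frac\chi2\Bigr)\cos k\tau+i\Bigl(B-\frac\chi2\Bigr)\cos2k\tau .$$
Since $\frac12\bigl[(B+\frac\chi2)^2-(B-\frac\chi2)^2\bigr]=B\chi=B$, $e_k^2-B$ is a sum of terms (continuous function)$\,\cdot\cos jk\tau$ with $1\le j\le4$. By the Riemann–Lebesgue lemma, uniformly in $\tau$ as $k\to\infty$,
$$\int_0^\tau e_k\dot x\to0,\quad\int_0^\tau xe_k\dot x\to0,\quad\int_0^\tau w''e_k\dot x\to0,\quad\int_0^\tau(e_k^2-B)\dot x\to0.\tag{8}$$

**Step 3: correct the endpoint values.** The functions $1,x,w''$ are linearly independent on $(\delta,1-\delta)$, so there are $\eta_1,\eta_2,\eta_3\in C_c(\delta,1-\delta)$ for which the matrix with rows $\bigl(\int\eta_l\dot x,\int x\eta_l\dot x,\int w''\eta_l\dot x\bigr)$ is invertible. Let $y=w''+e_k+\sum c_l\eta_l$ and solve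
$$\dot W'=y\dot x,\qquad\dot W=W'\dot x,\qquad\dot z=y^2\dot x$$
with the given data at $\tau=0$. The values at $\tau=1$ are determined by $\int y\dot x$, $\int(x(1)-x)y\dot x$ and $\int y^2\dot x$. At $c=0$ they differ from the desired ones by $o(1)$, by (8); for the third, the desired value is $\int\dot\zeta=\int(w''^2+B)\dot x$. They depend on $c$ through a quadratic map with fixed quadratic part, and its linear part converges to an invertible one, as $\int e_k\eta_l\dot x\to0$. By Lemma 4(a), for $k$ large there is $c=c(k)\to0$ making the endpoint values correct. By (8) and $c(k)\to0$ the resulting $(W,W',z)$ is uniformly close to $(w,w',\zeta)$, hence in $\mathcal O_\lambda$. It coincides with the given data near both endpoints (outside the supports of $\chi$ and the $\eta_l$ at the start, and by the endpoint values at the end), and $W''=y$ is continuous.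

**Step 4: $y$ is not affine in $x$ on $\gamma_s$.** This is needed to correct periods. By the same independence there is $\eta\in C_c(\delta,1-\delta)$ with $\int\eta\dot x=\int x\eta\dot x=0$ and $\int w''\eta\dot x=1$. Then $\int y\eta\dot x\to1$, while the integral would be $0$ for affine $y$. Integrating $\eta\,dx$ twice along the arc gives $\chi_s$, which is $C^2$ with $\chi_s''=\eta$ and has compact support in the interior of $\gamma_s$, because $\int\eta\,dx=0$ and $\int\chi_s'dx=-\int x\eta\,dx=0$. After scaling, $\int_{\gamma_s}W''\chi_s''dx=1$.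

Do this on all arcs. We get an extension of $W$ to $S_0=M\cup\gamma$ as in Lemma 7, and a continuous extension of $z$ with $dz=W''^2dx$.

**Step 5: approximate by global functions with zero periods.** Let $D_1,\dots,D_m$ be a basis of $H_1(M)$ and $C_s$ the arc $\gamma_s$ closed up in $M$. Together they are a basis of $H_1(S_0)$, and $W''^2dx=dz$ has zero periods on them. By Lemma 3 there are $\psi_k\in\mathcal O(X)$, $k\le m$, with $\oint_{D_i}W''\psi_k''dx=\delta_{ik}$. Let $\psi_{m+s}\in\mathcal O(X)$ be $C^2(S_0)$-close to $\chi_s$ extended by $0$ (Lemma 7). The period matrix is close to a block triangular one with identity blocks on the diagonal: $\psi_{m+s}$ has almost zero pairing with the $D_i$ and pairing almost $\delta_{ss'}$ with $C_{s'}$. So it is invertible. Take $W_k\in\mathcal O(X)$ with $W_k\to W$ in $C^2(S_0)$ (Lemma 7), and correct by $\sum d_i\psi_i$ with $d\to0$ (Lemma 4(b)). The result $\widehat W$ has $\widehat W''^2dx$ exact near $S_0$. With $\hat z(p_0)=z(p_0)$ at a base point $p_0\in M$, $(\widehat W,\widehat W',\hat z)$ is uniformly close to $(W,W',z)$ on $S_0$, hence in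 $\mathcal O_\lambda$ on the compact set $\partial M\cup\gamma$, and so on a neighbourhood of it. $\square$

## 10. Growing across annuli with $f^N$

First we need the function $f$: small inside, large outside, and without critical points or zeros in between.

**Lemma 8.** Let $L\subset\mathring M$ be domains with $M\setminus\mathring L$ a disjoint union of closed annuli, each joining a component of $\partial L$ to one of $\partial M$. Let $\Omega$ be the union of $M$ and a thin open collar, so that $\Omega$ is relatively compact with smooth boundary and $\Omega\setminus\mathring L=\bigsqcup A_i$, with conformal maps $\zeta_i\colon A_i\cong\{1\le|\zeta|<R_i\}$, smooth up to the boundary, $|\zeta_i|=1$ on $\partial L$. Put $r=|\zeta_i|$, $h=\log r/\log R_i$ on $A_i$, $h=0$ on $L$, $L_s=\{h\le s\}$. Given $0<3\varepsilon<s_1<1$, there are $f\in\mathcal O(X)$ and constants $\rho<1<\rho_1$, $c>0$ with, for $Y=\{\varepsilon\le h\le s_1\}$: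
(a) $|f|\le\rho$ on $L_\varepsilon$;
(b) $f\ne0$ and $\partial\log|f|/\partial\log r\ge c$ on $Y$ (so $f'\ne0$ on $Y$);
(c) $|f|\ge\rho_1$ on $Y\cap\{h\ge3\varepsilon\}$.

*Proof.* The plan is to write $h$ as a potential, replace its mass by many point masses, and exponentiate.

**Step 1: $L_s$ is Runge for $0<s<1$.** $X\setminus L$ arises from $X\setminus L_s$ by attaching the relatively compact half-open annuli $\{0<h\le s\}$, each adjacent to exactly one component, and $L$ is Runge.

**Step 2: $h$ as a potential.** Let $G$ be the Green function of $\Omega$, with $G(\cdot,w)=-\log|\cdot-w|+\dots$ at $w$ and boundary values $0$. The function $h$ is continuous with boundary values $1$ on $\partial\Omega$. It is harmonic off $\partial L$, and its normal derivative jumps from $0$ to a smooth positive function across $\partial L$. So $\frac1{2\pi}\Delta h=\mu$ is a positive measure with smooth positive density on $\partial L$. The difference of $h$ and $1-\int G(\cdot,w)\,d\mu(w)$ is harmonic on $\Omega$ in the sense of distributions, hence a harmonic function, with boundary values $0$. So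
$$h=1-\int G(\cdot,w)\,d\mu(w)\qquad\text{on }\Omega\setminus\partial L.$$

**Step 3: point masses.** Cut $\partial L$ into arcs of $\mu$-mass $1/n$, with a remainder of mass $<1/n$ on each component, and choose one interior point in each arc of mass $1/n$. This gives distinct $w_k\in\partial L$ such that $h_n=1-\frac1n\sum_kG(\cdot,w_k)\to h$ in $C^1$ on compacts of $\Omega\setminus\partial L$, because $G$ is smooth off the diagonal and the $h_n$ are Riemann sums.

**Step 4: make $e^{nh_n}$ the modulus of a holomorphic function.** Let $c_1,\dots,c_l$ be loops in $\mathring L$ forming a basis of $H_1(\Omega)=H_1(L)$. By Lemma 2(c) there are holomorphic forms $\theta_i$ on $X$ with $\oint_{c_j}\theta_i=\sqrt{-1}\,\delta_{ij}$ and all periods imaginary. Then $e_i=\operatorname{Re}\int\theta_i$ is a harmonic function on $X$ with $\oint_{c_j}{*de_i}=\delta_{ij}$. Choose $\tau_i\in[0,2\pi)$ with $n\oint_{c_i}{*dh_n}+\tau_i\in2\pi\mathbb Z$. The conjugate of $nh_n+\sum\tau_ie_i$ has periods in $2\pi\mathbb Z$ along the $c_i$ by choice, and period $2\pi$ around each $w_k$ since $nh_n=\log|\cdot-w_k|+\dots$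 there. Hence $nh_n+\sum\tau_ie_i=\log|f_n|$ with $f_n\in\mathcal O(\Omega)$ having simple zeros at the $w_k$ only. As the $\tau_i$ are bounded, $\frac1n\log|f_n|\to h$ in $C^1$ on compacts of $\Omega\setminus\partial L$.

**Step 5: estimates.** For $n$ large, $|\frac1n\log|f_n|-h|<\varepsilon/4$ on $Y$ and $\frac1n\,\partial\log|f_n|/\partial\log r\ge\frac1{2\log R_i}$ there. By the maximum principle $|f_n|\le e^{5n\varepsilon/4}$ on $L_\varepsilon$. Where $h\ge3\varepsilon$ on $Y$, $|f_n|\ge e^{11n\varepsilon/4}$. So for one such $n$ the function $e^{-2n\varepsilon}f_n$ has (a)–(c) with $\rho=e^{-3n\varepsilon/4}$, $\rho_1=e^{3n\varepsilon/4}$. After slightly changing $\rho,\rho_1,c$, these properties are stable under uniform approximation on $L_{s_2}$, $s_1<s_2<1$, by Cauchy's estimates on $Y$. By Step 1 Runge's theorem applies on $L_{s_2}$ and gives $f\in\mathcal O(X)$. $\square$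

**Proposition 4 (annuli).** Let $M_0\subset\mathring L$, $L\subset\mathring M$ be domains, $L,M$ as in Lemma 8, $\widehat W\in\mathcal O(X)$, $\widehat W^{(4)}\not\equiv0$, zero periods on $L$, $d\hat z=\widehat W''^2dx$, and $(\widehat W,\widehat W',\hat z)\in\mathcal O_\lambda$ on a neighbourhood $V$ of $L\setminus\mathring M_0$. Let $\lambda'\ge1$. Then there are $W_N\in\mathcal O(X)$ with zero periods on $M$ and $z_N$, $dz_N=W_N''^2dx$, arbitrarily close to $(\widehat W,\hat z)$ in $C^2(L)\times C^0(L)$, such that $A(W_N,z_N)>\lambda(1+|W_N|_2)$ on $M\setminus\mathring M_0$ and $(W_N,W_N',z_N)\in\mathcal O_{\lambda'}$ on $\partial M$.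

*Proof.* All constants in $O(\cdot)$ and all $o(1)$ below are uniform in the point; they refer to $N\to\infty$.

**Step 1: definition of $W_N,z_N$.** Choose $\varepsilon$ small with $L_{3\varepsilon}\setminus\mathring L\subset V$ and $L_{3\varepsilon}\cap\partial M=\emptyset$, then $s_1\in(3\varepsilon,1)$ with $M\subset L_{s_1}$. Take $f$ from Lemma 8 and put $\omega=f^N$. As $\widehat W$ has zero periods on $L$ and $H_1(L)=H_1(\Omega)$, $\hat z$ extends to $\Omega$. Let $C_i\subset L$ be a basis of $H_1(L)$ and $\psi_k\in\mathcal O(X)$ with $\oint_{C_i}\widehat W''\psi_k''dx=\delta_{ik}$ (Lemma 3). On $L_\varepsilon$ the functions $\omega,\omega',\omega''$ are $O(N^2\rho^N)$, so the periods of $(\widehat W''+\omega'')^2dx$ on the $C_i$ are $O(N^2\rho^N)$. By Lemma 4(b) there is $d=O(N^2\rho^N)$ such that, with $\widetilde W=\widehat W+\sum d_k\psi_k$, the function $W_N=\widetilde W+\omega$ has zero periods on $L$, hence on $\Omega$. So $\widetilde W\to\widehat W$ on $L_{s_1}$ with all derivatives. Normalize $z_N$ by $z_N(p_0)=\hat z(p_0)$ at a point $p_0\in M_0$.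

**Step 2: the part $L_\varepsilon\setminus\mathring M_0$.** On $L_\varepsilon$, $(W_N,W_N',W_N'',z_N)\to(\widehat W,\widehat W',\widehat W'',\hat z)$ uniformly; this contains the asserted closeness on $L$. The compact set $L_\varepsilon\setminus\mathring M_0$ lies in $V$, so there $(W_N,W_N',z_N)\in\mathcal O_\lambda$ for $N$ large, and Lemma 1 gives $A>\lambda(1+|W_N|_2)$. The rest of $M\setminus\mathring M_0$ lies in $Y$.

**Step 3: the value of $z_N$ on $Y$.** We need it up to small errors. Let $g=f'/f$, with $0<g_0\le|g|\le g_1$ on $Y$, and $q=\omega(p)$ at the point $p$ in question. Then $\omega'=Ng\omega$, $\omega''=(N^2g^2+Ng')\omega$, and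
$$2\widetilde W''\omega''=(2\widetilde W''\omega'-2\widetilde W'''\omega)'+2\widetilde W^{(4)}\omega,\qquad\omega''^2=\Bigl(\frac12N^3g^3\omega^2\Bigr)'+O(N^3|\omega|^2);$$
both sides of the second formula are $N^4g^4\omega^2+O(N^3|\omega|^2)$. Integrate $W_N''^2=\widetilde W''^2+2\widetilde W''\omega''+\omega''^2$ along the radial segment (in $\zeta_i$) from $p_1\in\{h=\varepsilon\}$ to $p\in Y$. By Lemma 8(b), on it $|\omega|\le|q|e^{-Nc(\log r(p)-\log r)}$, so $\int|\omega||dx|=O(|q|/N)$ and $\int|\omega|^2|dx|=O(|q|^2/N)$. At $p_1$ we have $\omega(p_1)=O(\rho^N)$ and $z_N(p_1)=\hat z(p_1)+o(1)$, and $\int\widetilde W''^2dx=\hat z(p)-\hat z(p_1)+o(1)$. Therefore, uniformly on $Y$,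
$$z_N=\hat z+2Ng\widetilde W''q+\tfrac12N^3g^3q^2+O(N^2|q|^2+|q|)+o(1).\tag{9}$$
Let $w=\min_{\varepsilon\le h\le3\varepsilon}|\widehat W|$; then $w>\lambda$, because this region lies in $V$. By Lemma 8(c), points of $Y\setminus L_{3\varepsilon}$ have $|q|\ge\rho_1^N$, so for $N$ large they belong to Step 6 below, and in Steps 4 and 5 we have $p\in L_{3\varepsilon}$.

**Step 4: the range $|q|\le N^{-7/4}$, where only $W''$ may have moved.** Here $W_N-\widehat W=q+o(1)$ and $W_N'-\widehat W'=O(N^{-3/4})+o(1)$. By (9), $z_N-\hat z=O(N^{-3/4})+O(N^{3-7/2})+o(1)$. So $(W_N,W_N',z_N)-(\widehat W,\widehat W',\hat z)\to0$ uniformly. As $Y\cap L_{3\varepsilon}\subset V$ is compact, $(W_N,W_N',z_N)\in\mathcal O_\lambda$ for $N$ large. Lemma 1 applies, whatever the value of $W_N''$, which may be as large as a constant times $N^{1/4}$.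

**Step 5: the range $N^{-7/4}\le|q|\le w/2$, where $\beta$ is large.** Expanding $6(\widetilde W+q)(\widetilde W''+N^2g^2q+Ng'q)-4(\widetilde W'+Ngq)^2$,
$$\beta_N=N^2g^2q\,(6\widetilde W+2q)+O(1)+O(N|q|).$$
Since $2|q|\le w\le|\widehat W|$, $|6\widetilde W+2q|\ge5|\widehat W|-o(1)$. Since $N^2|q|\ge N^{1/4}\to\infty$, both error terms are $o(N^2|q|)$. So for $N$ large $|\beta_N|\ge4|\widehat W|N^2|g|^2|q|$, while $1+|W_N|_2\le2N^2|g|^2|q|$. Hence $A\ge2|\widehat W|(1+|W_N|_2)>\lambda(1+|W_N|_2)$.

**Step 6: the range $|q|\ge w/2$, where $\alpha$ is large.** Now $|q|$ is bounded below, so lower powers of $|q|$ are absorbed by $|q|^2$: $W_N'W_N''=N^3g^3q^2+O(N^2|q|^2)$, and by (9) $z_N=\frac12N^3g^3q^2+O(N^2|q|^2)$. So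
$$\alpha_N=2W_N'W_N''-3z_N=\Bigl(2-\frac32\Bigr)N^3g^3q^2+O(N^2|q|^2),$$
and $|\alpha_N|\ge\frac14N^3g_0^3|q|^2$ for $N$ large. But $1+|W_N|_2=O(N^2|q|)$. The quotient is at least a constant times $N|q|\ge Nw/2$, so $A>\lambda(1+|W_N|_2)$ for $N$ large.

**Step 7: the new boundary.** On $\partial M\subset Y\setminus L_{3\varepsilon}$ we have $|q|\ge\rho_1^N$. So $W_N=q(1+o(1/N))$, $W_N'=Ngq(1+o(1/N))$, and
$$z_N^*=\frac{4W_N'^3}{9W_N}=\frac49N^3g^3q^2\Bigl(1+O\bigl(\tfrac1N\bigr)\Bigr),\qquad z_N=\frac12N^3g^3q^2\Bigl(1+O\bigl(\tfrac1N\bigr)\Bigr).$$
As $\frac12-\frac49=\frac1{18}$, we get $|z_N-z_N^*|\ge\frac1{20}N^3g_0^3|q|^2$ for $N$ large. This exceeds $\lambda'|W_N|(1+|W_N'|/|W_N|)^3=O(N^3|q|)$ for $N$ large, and $|W_N|>\lambda'$. $\square$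

## 11. The exhaustion and the limit: proof of Theorem C

Choose an exhaustion of $X$ by domains $M_1\subset\mathring M_2\subset M_2\subset\cdots$, with $M_1$ a closed coordinate disc: take compact connected smoothly bounded sets and fill in the relatively compact components of their complements.

**Lemma 9.** For each $j$ there is a finite union $\gamma^{(j)}\subset\mathring M_{j+1}$ of disjoint arcs (possibly empty) such that $M_j\cup\gamma^{(j)}$ is a domain with arcs and such that, for arbitrarily thin regular neighbourhoods $L$ of $M_j\cup\gamma^{(j)}$, $M_{j+1}\setminus\mathring L$ is a disjoint union of annuli as in Lemma 8, and $M_j\cup\gamma^{(j)}$ and $L$ are Runge.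

*Proof.* **Step 1: the pieces.** Let $N$ be a component of $M_{j+1}\setminus\mathring M_j$. It meets $\partial M_j$ since $M_{j+1}$ is connected. It meets $\partial M_{j+1}$, since otherwise $N\setminus\partial M_j$ would be a relatively compact component of $X\setminus M_j$. So $N$ is a compact connected oriented surface of some genus $g$ with $k\ge1$ boundary circles in $\partial M_j$ and $l\ge1$ in $\partial M_{j+1}$.

**Step 2: a model made of annuli and handles.** Take $k$ closed annuli with inner and outer circles. Attach to the outer circles, at disjoint places and compatibly with orientation, the following 1-handles: one joining the $i$-th and $(i+1)$-st outer circle ($1\le i<k$); and on one outer circle, inside one arc free of other handles, $g$ interleaved pairs (pattern $abab$) followed by $l-1$ single handles (pattern $cc$). The joining handles leave one outer circle, each interleaved pair leaves the number of outer circles unchanged, and each single handle raises it by one. So there are $k$ inner and $l$ outer circles. The Euler characteristic is $-(k-1+2g+l-1)=2-2g-(k+l)$, hence the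 genus is $g$. By the classification of surfaces the model is diffeomorphic to $N$, with the inner circles corresponding to $\partial M_j\cap N$.

**Step 3: the arcs.** The cores of the handles, prolonged radially through the annuli to the inner circles, give disjoint arcs in $N$, transversal to $\partial M_j$. The complement of a regular neighbourhood of (inner circles $\cup$ arcs) is a union of collars of the outer circles, i.e. annuli each joining a component of $\partial L$ to a component of $\partial M_{j+1}$.

**Step 4: Runge.** Every component of $X\setminus L$ contains a component of $X\setminus M_{j+1}$, since each annulus reaches $\partial M_{j+1}$; so it is not relatively compact. Every component of $X\setminus(M_j\cup\gamma^{(j)})$ contains a component of $X\setminus L$ for $L$ thin, so it is not relatively compact either. $\square$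

*Proof of Theorem C.* Let $\lambda_j=j\bigl(1+\max_{M_{j+1}}|x|\bigr)^3$. We construct $W_j\in\mathcal O(X)$, $z_j$ holomorphic near $M_j$, and $\varepsilon_j>0$, with curves $u_j$, such that

1. $W_j^{(4)}\not\equiv0$, $dz_j=W_j''^2dx$ near $M_j$;
2. $(W_j,W_j',z_j)\in\mathcal O_{\lambda_j}$ on $\partial M_j$;
3. $u_j$ is injective on $M_j$ and $u_j(M_j)\cap S=\emptyset$;
4. ($j\ge2$) $A(W_j,z_j)>\lambda_{j-1}(1+|W_j|_2)$ on $M_j\setminus\mathring M_{j-1}$;
5. ($j\ge2$) $\|W_j-W_{j-1}\|_{C^2(M_{j-1})}+\|z_j-z_{j-1}\|_{C^0(M_{j-1})}<\varepsilon_{j-1}$.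

We refer to condition 2 at stage $j$ as $(2_j)$, and so on.

**Step 1: choice of $\varepsilon_j$, which protects what has been achieved.** After stage $j$ choose $\varepsilon_j<2^{-j}$ (and $\varepsilon_j<\varepsilon_{j-1}/2$ if $j\ge2$) so small that for all $(W,z)$ holomorphic near $M_j$, with $dz=W''^2dx$ there, within $2\varepsilon_j$ of $(W_j,z_j)$ in $C^2(M_j)\times C^0(M_j)$: $W^{(4)}\not\equiv0$; $u(M_j)\cap S=\emptyset$; and if $j\ge2$, $u$ is injective on $M_{j-1}$ and the inequality $(4_j)$ holds for $(W,z)$. This is possible for the following reasons.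

* $W^{(4)}\not\equiv0$ persists by Cauchy's estimates.
* $F$ depends continuously on $(x,W,W',W'',z)$, and $u_j(M_j)$ is a compact set disjoint from $S$.
* On a compact neighbourhood $K^+\subset\mathring M_j$ of $M_{j-1}$ the curves $u$ and $u_j$ are $C^1$-close by Cauchy's estimates, and $u_j$ is injective on $M_{j-1}$, so Lemma 5 applies with $K=M_{j-1}$.
* $(4_j)$ is a strict inequality between continuous functions of $(W,W',W'',z)$ on a compact set.

**Step 2: the start.** On the disc $M_1$ take $W_1=2\lambda_1+\epsilon x^4$ and $z_1=4\lambda_1^2+\int W_1''^2dx$, the integral from a base point. For $\epsilon=0$ these are the data of the example after (6). So for small $\epsilon>0$ the data lie in $\mathcal O_{\lambda_1}$ on $M_1$, and $W_1^{(4)}=24\epsilon$. Apply Lemma 6 with $L=M_1$ and a perturbation so small that $W_1^{(4)}\not\equiv0$ and $(2_1)$ persist.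

**Step 3: from $j$ to $j+1$.** Apply Proposition 3 with $M=M_j$, $\lambda=\lambda_j$, $\gamma=\gamma^{(j)}$ from Lemma 9. Then choose $L$ so thin that $L\setminus\mathring M_j$ lies in the neighbourhood where $(\widehat W,\widehat W',\hat z)\in\mathcal O_{\lambda_j}$ and that $\widehat W''^2dx$ is exact near $L$. Apply Proposition 4 with $M_0=M_j$, $M=M_{j+1}$, $\lambda=\lambda_j$, $\lambda'=\lambda_{j+1}$; this gives $(2_{j+1})$ and $(4_{j+1})$. Finally apply Lemma 6 on $M_{j+1}$ to get $(3_{j+1})$. All perturbations on $M_j$ are as small as desired, so $(5_{j+1})$ holds with total change $<\varepsilon_j$; by the choice of $\varepsilon_j$ this keeps $(\cdot)^{(4)}\not\equiv0$ throughout. The open conditions $(2_{j+1})$ and $(4_{j+1})$ survive the last perturbation if it is small in $C^2(M_{j+1})\times C^0(M_{j+1})$.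

**Step 4: the limit.** By condition 5, $W=\lim W_j\in\mathcal O(X)$ and $z=\lim z_j\in\mathcal O(X)$ exist, with $dz=W''^2dx$. Since $\sum_{i\ge j}\varepsilon_i<2\varepsilon_j$, $(W,z)$ is within $2\varepsilon_j$ of $(W_j,z_j)$ on $M_j$. The choice of $\varepsilon_j$ gives, for all $j\ge2$: $W^{(4)}\not\equiv0$; $u(M_j)\cap S=\emptyset$; $u$ is injective on $M_{j-1}$; and on $M_j\setminus\mathring M_{j-1}$
$$\frac A{(1+|x|)^3(1+|W|_2)}>\frac{\lambda_{j-1}}{(1+|x|)^3}\ge j-1 .$$
As $j$ is arbitrary, $u$ is injective on $X$, $u(X)\cap S=\emptyset$, and the left side of (5) tends to $\infty$. $\square$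

This proves Theorem C, hence Theorem A: every open Riemann surface, the surface $w^2=\sin z$ of Section 1 included, embeds conformally in $\mathbb S^6$ as a null-torsion holomorphic curve.

## 12. A subharmonic function and finite limit sets: proof of Theorem B

Recall that $X$ is non-parabolic if it carries a Green function. The disc does, $-\log|\zeta|$; the plane does not.

**Step 1: a function on $\mathbb S^6$ that is subharmonic along minimal surfaces.** Let $\varrho$ be the distance to $p_0\in\mathbb S^6$ and $\phi=\log\tan(\varrho/2)$. With $\operatorname{Hess}\varrho=\cot\varrho\,(g-d\varrho^2)$ and $\phi'=1/\sin\varrho$,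
$$\operatorname{Hess}\phi=\frac{\cos\varrho}{\sin^2\varrho}\,(g-2\,d\varrho^2).$$
Its trace on a 2-plane $\Pi$ is $\frac{2\cos\varrho}{\sin^2\varrho}\bigl(1-|d\varrho|_\Pi|^2\bigr)\ge0$ for $\varrho<\pi/2$. Let $u\colon X\to\mathbb S^6$ be an immersed holomorphic curve. It is minimal and conformal, so $\phi\circ u$ is subharmonic where $\varrho(u)<\pi/2$; the value $-\infty$ is allowed at the discrete set $u^{-1}(p_0)$.

**Step 2: harmonic measure.** Suppose $X$ is non-parabolic and the limit set of $u$ is finite, $\{p_1,\dots,p_k\}$. Take disjoint closed balls around the $p_i$ of radius $<\pi/2$ and a domain $K\subset X$ such that $u(\overline{X\setminus K})$ lies in their union. Let $K\subset\mathring K_1\subset K_1\subset\mathring K_2\subset\cdots$ be an exhaustion by domains, and $h_n$ harmonic on $\mathring K_n\setminus K$ with $h_n=0$ on $\partial K$, $h_n=1$ on $\partial K_n$. By the maximum principle $h_n$ decreases to some $h\ge0$. Then $h\not\equiv0$. Indeed, let $G$ be a Green function with pole in $\mathring K$ and $m=\min_{\partial K}G>0$. The maximum principle gives $G\ge m(1-h_n)$ on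 $K_n\setminus K$. If $h\equiv0$, then $G\ge m$ outside $K$, and also on $K$ by the minimum principle; so $G-m$ would be a smaller nonnegative harmonic function with the same pole, contradicting the minimality of the Green function. So $h>0$ on some component $V$ of $X\setminus K$.

**Step 3: comparison.** The connected set $\overline V$ is mapped into one ball, about $p_i$ say, and $u\to p_i$ at infinity in $V$. Put $p_0=p_i$ and let $C$ be an upper bound of $\phi\circ u$ on the compact set $\partial V$. For every $T>0$ and $n$ large, $\phi\circ u\le C-T$ on $\partial K_n\cap V$, since $\phi\circ u\to-\infty$ at infinity in $V$. The maximum principle gives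
$$\phi\circ u\le C-Th_n\le C-Th\qquad\text{on }V\cap K_n .$$
Letting $n\to\infty$ and then $T\to\infty$ yields $\phi\circ u\equiv-\infty$ on $V$, i.e. $u\equiv p_i$ there. This contradicts that $u$ is an immersion, and Theorem B is proved. Applied to the disc, it shows that the sphere $S$ in Theorem A cannot be replaced by a finite set. $\square$
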